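# Covering a subcubic graph by one independent set and five 2-packings

## 1. Stages: committed, deferred and undecided vertices

Graphs are simple, and finite until Section 12. A graph is *subcubic* if its maximum degree is at most $3$. For a graph $F$, let $F^2$ be the graph on $V(F)$ in which two distinct vertices are joined when their distance in $F$ is at most $2$. For $S\subseteq V(F)$, $F^2[S]$ is the subgraph of $F^2$ induced by $S$: distances are measured in all of $F$, and the middle vertex of a path of length $2$ need not lie in $S$. Write $[5]=\{1,2,3,4,5\}$, $N(v)$ for the set of neighbors of $v$, and $u\sim v$ for adjacency.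

**Definition 1.1 (stage).** Let $F$ be subcubic. A *stage* of $F$ is a partition $(I,L,U)$ of $V(F)$, with $I$ independent, such that, writing $W=I\cup L$,

* **(S1)** every vertex of $W$ has at most two neighbors in $U$;
* **(S2)** for every $S\subseteq U$, each proper coloring of $F^2[S]$ with colors from $[5]$ extends to a proper coloring of $F^2[S\cup L]$ with colors from $[5]$.

Read $I$ as the *committed* vertices: they will get the color $0$, which is only required to form an independent set. Read $L$ as the *deferred* vertices: (S2) promises that they can be colored last, from $[5]$, whatever happens elsewhere. The vertices of $U$ are *undecided*: some will later get $0$, and $S$ stands for those that will get a color from $[5]$.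

**Example.** Let $F=K_{3,3}$ with sides $\{a_1,a_2,a_3\}$ and $\{b_1,b_2,b_3\}$. Take $I=\{a_1,a_2,a_3\}$, $L=\{b_1\}$, $U=\{b_2,b_3\}$. Each $a_i$ has exactly two neighbors in $U$ and $b_1$ has none, so (S1) holds. For (S2), $b_1$ has at most two neighbors in $F^2[S\cup L]$, so one of five colors is free for it. With $L=\emptyset$ and $U=\{b_1,b_2,b_3\}$ instead, (S1) fails, since $a_1$ has three neighbors in $U$.

If $U=\emptyset$, then (S2) with $S=\emptyset$ gives a proper $[5]$-coloring of $F^2[L]$; putting $0$ on $I$ colors all of $F$ so that $0$ is used on an independent set and any two vertices sharing a color of $[5]$ are at distance at least $3$. A stage is thus a partial construction of such a coloring. The plan is to show that a stage with $W\ne\emptyset$ can be pushed until $U$ is empty, with a very short list of obstructions, and then to find, in a smallest counterexample, a stage from which to begin.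

## 2. Packing colorings and the Petersen graph

An *$i$-packing* in $G$ is a set of vertices whose pairwise distance in $G$ is at least $i+1$. So a $1$-packing is an independent set, and a $2$-packing is a set of vertices with pairwise distance at least $3$, that is, pairwise nonadjacent and without common neighbors. A *packing $(1^\ell,2^k)$-coloring* of $G$ is a partition of $V(G)$ into $\ell$ independent sets and $k$ $2$-packings, some of which may be empty.

**Definition 2.1 (coloring).** In these notes a *coloring* of $F$ is a map $\varphi:V(F)\to\{0\}\cup[5]$ such that $\varphi^{-1}(0)$ is independent and two vertices with the same color in $[5]$ have distance at least $3$ in $F$. This is the same as a packing $(1,2^5)$-coloring.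

It is known (Gastineau and Togni) that every subcubic graph is packing $(1,2^6)$-colorable. The question is whether one of the six $2$-packings can be saved. The paper of Xujun Liu and Yan Wang, "Partition subcubic planar graphs into independent sets", arXiv:2408.12189 (2024), has the conjecture that every subcubic graph except the Petersen graph is packing $(1,2^5)$-colorable. Read literally, one must also exclude graphs having a Petersen component.

**Theorem 2.2.** A finite subcubic graph is packing $(1,2^5)$-colorable if and only if no component of it is the Petersen graph. So the conjecture is true.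

Some cases by hand. A graph with at most six vertices is colorable: give all vertices different colors. For $K_{3,3}$ two kinds of vertices suffice: $0$ on one side and $1,2,3$ on the other. The $3$-cube is bipartite with classes of size four: $0$ on one class, $1,2,3,4$ on the other.

**The Petersen graph has no coloring.** Take the Petersen graph as the Kneser graph $K(5,2)$: its vertices are the $2$-subsets of $[5]$ (written $12$ for $\{1,2\}$), adjacent when disjoint. Two distinct intersecting pairs, say $12$ and $13$, have the common neighbor $45$; so the diameter is $2$, and every $2$-packing has at most one vertex. An independent set is a family of pairwise intersecting pairs, which either all share a point (at most $4$ pairs) or form a triangle ($3$ pairs); so the independence number is $4$. One independent set and five $2$-packings cover at most $4+5<10$ vertices. The same holds for any graph with a Petersen component. This proves one direction of Theorem 2.2.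

Two classical theorems will be cited.

**Brooks' theorem.** A connected graph of maximum degree at most $5$, other than $K_6$, is $5$-colorable.

**Theorem of Erdős–Rubin–Taylor and Borodin.** If $R$ is a connected graph with a block that is neither complete nor an odd cycle (in short, *$R$ is not a Gallai tree*), then $R$ can be properly colored from any lists with $|L(v)|\ge\deg_R(v)$ for all $v$.

A triangle with three equal lists of size $2$ shows that complete graphs must be excluded. The $4$-cycle and $K_4$ minus an edge are not Gallai trees: each is its own unique block, and it is neither complete nor an odd cycle. These two graphs account for most of our uses of the theorem.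

## 3. Counting to six: Brooks on the Heawood graph, and the moves

**A first attempt.** Choose a maximal independent set $I$, give it color $0$, and color $F^2[V\setminus I]$. How large are the degrees in that graph? A vertex $v\notin I$ sees its surroundings through at most three neighbors. A neighbor in $I$ contributes at most two other vertices. A neighbor $y\notin I$ contributes itself and at most one more vertex, because by maximality $y$ has a neighbor in $I$, which is not $v$. So each neighbor contributes at most $2$, and the maximum degree is at most $2+2+2=6$. That is one too many to use Brooks with five colors.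

The loss is real. Let $H_{14}$ be the Heawood graph, with vertices $s_i,t_i$ ($i\in\mathbb Z_6$), $f,f'$ and edges
$$s_is_{i+1},\quad s_it_i,\quad t_it_{i+3},\quad f\sim t_0,t_2,t_4,\quad f'\sim t_1,t_3,t_5 .$$
It is bipartite with classes $\{s_0,s_2,s_4,t_1,t_3,t_5,f\}$ and $\{s_1,s_3,s_5,t_0,t_2,t_4,f'\}$. Take the second class as $I$; it is a maximal independent set. The vertices of the first class have the neighborhoods
$$s_0:\{s_1,s_5,t_0\},\ s_2:\{s_1,s_3,t_2\},\ s_4:\{s_3,s_5,t_4\},\ t_1:\{s_1,t_4,f'\},\ t_3:\{s_3,t_0,f'\},\ t_5:\{s_5,t_2,f'\},\ f:\{t_0,t_2,t_4\},$$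
and any two of these seven triples meet. So $F^2$ restricted to the first class is $K_7$, and seven colors are needed. Yet $H_{14}$ does have a coloring:
$$s_0,s_3,f,f'\mapsto0;\quad t_0,t_1\mapsto1;\quad t_2,t_3\mapsto2;\quad t_4,t_5\mapsto3;\quad s_1,s_4\mapsto4;\quad s_2,s_5\mapsto5. \tag{3.1}$$
The vertices $s_0,s_3,f,f'$ are pairwise nonadjacent. Each of the five pairs is nonadjacent with disjoint neighborhoods: $N(t_0)=\{s_0,t_3,f\}$ and $N(t_1)=\{s_1,t_4,f'\}$; $N(t_2)=\{s_2,t_5,f\}$ and $N(t_3)=\{s_3,t_0,f'\}$; $N(t_4)=\{s_4,t_1,f\}$ and $N(t_5)=\{s_5,t_2,f'\}$; $N(s_1)=\{s_0,s_2,t_1\}$ and $N(s_4)=\{s_3,s_5,t_4\}$; $N(s_2)=\{s_1,s_3,t_2\}$ and $N(s_5)=\{s_4,s_0,t_5\}$.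

So the zeros must be chosen with care. What helps is (S1): once a neighbor of $z$ lies in $W$ *at a stage*, it contributes at most one vertex instead of two. We now set up this accounting.

**Definition 3.1.** Let $(I,L,U)$ be a partition of $V(F)$ with $W=I\cup L$. A vertex of $U$ is *blocked* if it has a neighbor in $I$, otherwise *open*. For $z\in U$ and $y\in N(z)$ let $C_z(y)$ be the set of vertices of $U\setminus\{z\}$ in $\{y\}\cup N(y)$; we write $C(y)$ if $z$ is clear. Let $n(z)=\bigl|\bigcup_{y\in N(z)}C_z(y)\bigr|$. This is the number of vertices of $U\setminus\{z\}$ at distance at most $2$ from $z$.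

The moves are the following.

* **Commit** an open vertex of $U$: move it to $I$.
* **Peel** a vertex $z\in U$ with $n(z)\le4$: move it to $L$.
* **Set-peel** a set $R\subseteq U$ such that $F^2[R]$ is connected and not a Gallai tree, and $n(r)\le5$ for all $r\in R$: move $R$ to $L$.

**Lemma 3.2.** Each move preserves the independence of $I$ and (S2).

*Proof.* Independence is clear, since only open vertices enter $I$. *Commit*: $L$ is unchanged and $U$ gets smaller, so (S2) asks for less. *Peel*: let $S\subseteq U\setminus\{z\}$ and let a proper coloring of $F^2[S]$ be given. At most $n(z)\le4$ vertices of $S$ are adjacent to $z$ in $F^2$, so $z$ can be colored. Now use (S2) for $S\cup\{z\}$ to extend to $L$. *Set-peel*: let $S\subseteq U\setminus R$ with a proper coloring of $F^2[S]$. A vertex $r\in R$ has $\deg_{F^2[R]}(r)$ of its $n(r)$ neighbors inside $R$, so at most $n(r)-\deg_{F^2[R]}(r)$ are in $S$. At least $5-n(r)+\deg_{F^2[R]}(r)\ge\deg_{F^2[R]}(r)$ colors are free for $r$. By the theorem of Erdős–Rubin–Taylor and Borodin $R$ can be colored; then use (S2) for $S\cup R$. $\square$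

(S1) is not preserved move by move. We make *composite moves*, sequences of moves starting at a stage, and check (S1) only at the end, by this rule:

> **(3.2)** If, at the end, every vertex that was moved to $W$ has a neighbor in $W$ or has degree at most $2$, then (S1) holds.

Indeed such a vertex has at most two neighbors in $U$, and vertices that were in $W$ before have not gained neighbors in $U$.

*Settling* a neighbor $y$ of a vertex $z\in U$ means: if $y\in U$ and $y$ is open, commit $y$; otherwise do nothing. The counting facts used throughout are these, for $z\in U$ and $y\in N(z)$.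

* **(3.3)** After settling $y$, $|C_z(y)|\le2$. Either $y\in W$, and $C_z(y)\subseteq N(y)\setminus\{z\}$; or $y\in U$ has a neighbor in $I$, which is not $z$, and $C_z(y)$ consists of $y$ and at most one more vertex.
* **(3.4)** If $y$ was in $W$ at the stage where the composite move began, then $|C_z(y)|\le1$: by (S1), $y$ has at most one neighbor in $U$ besides $z$.
* **(3.5)** The sets $C_z(y)$ never grow, because $U$ only shrinks.

Without special circumstances three settled neighbors cost $2+2+2=6$. The budget is $4$ for a peel and $5$ for a member of a set-peel. All the work consists in saving one or two units.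

## 4. Three pieces

**Definition 4.1.** A *piece* of $F$ consists of distinct vertices of $F$ with adjacencies of one of the following types, where the vertices named $p$ (with or without index or prime), called *$p$-vertices*, are pairwise nonadjacent:

* **(a)** a 6-cycle $z_1z_2\dots z_6$ and $p_1,p_2,p_3$ with $p_i\sim z_i,z_{i+3}$;
* **(b)** $o_1,\dots,o_4$; $e_{ij}$ for $1\le i<j\le4$; $p_1,p_2,p_3$; with $e_{ij}\sim o_i,o_j$; $p_1\sim e_{12},e_{34}$; $p_2\sim e_{13},e_{24}$; $p_3\sim e_{14},e_{23}$;
* **(c)** $a,b,c,a_2,z,z',y,y',p,p'$ with $a\sim a_2$, $b\sim c$; $z\sim a,b$; $z'\sim a,c$; $y\sim b,a_2$; $y'\sim c,a_2$; $p\sim z,y'$; $p'\sim z',y$.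

In each type every vertex that is not a $p$-vertex already has three neighbors in the piece. (In (c): $a\sim a_2,z,z'$; $b\sim c,z,y$; $c\sim b,z',y'$; $a_2\sim a,y,y'$; $z\sim a,b,p$; $z'\sim a,c,p'$; $y\sim b,a_2,p'$; $y'\sim c,a_2,p$.) As $F$ is subcubic and the $p$-vertices are pairwise nonadjacent, the subgraph induced by a piece has exactly the listed edges, and only $p$-vertices can have neighbors outside the piece, at most one each.

**Example.** Deleting the vertex $12$ from $K(5,2)$ leaves a piece of type (a): put $(z_1,\dots,z_6)=(15,23,14,25,13,24)$ and $(p_1,p_2,p_3)=(34,45,35)$. Consecutive $z$'s are disjoint pairs, $34$ is disjoint from $15$ and $25$, $45$ from $23$ and $13$, $35$ from $14$ and $24$; and the $p_i$ pairwise meet. Deleting a suitable vertex of $H_{14}$ leaves a piece of type (b); the dictionary appears in Section 6.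

## 5. Completing a stage

**Lemma 5.1 (completion).** Let $F$ be a finite subcubic graph and $(I_0,L_0,U_0)$ a stage of $F$ such that every component of $F$ meets $I_0\cup L_0$. Then $F$ has a coloring that is $0$ on $I_0$ and nonzero on $L_0$, or $F$ contains a piece whose $p$-vertices are not in $L_0$ and whose other vertices are not in $I_0\cup L_0$.

*Proof.* Among the stages $(I,L,U)$ with $I\supseteq I_0$ and $L\supseteq L_0$ take one with $|U|$ minimum. A composite move that ends in a stage with smaller $U$ contradicts this choice; call it *progress*. If $U=\emptyset$, (S2) with $S=\emptyset$ and color $0$ on $I$ give the desired coloring. So let $U\neq\emptyset$. The strategy is to use the absence of progress to determine $F[U]$ almost completely, and then to finish with Brooks' theorem. In every composite move, (S1) is checked by (3.2).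

**Step 1.** *This step shows that an undecided vertex next to $W$ has only one neighbor in $W$, and that this neighbor lies in $I$ and has a second undecided neighbor.* Claim: there is progress if some $z\in U$

* has a neighbor $p\in W$ with $N(p)\cap U=\{z\}$, or
* has two neighbors in $W$, or
* is open and has a neighbor in $W$.

In the first case settle the other neighbors; then $n(z)\le0+2+2$. In the second case settle the other neighbor; then $n(z)\le1+1+2$ by (3.4). In both cases peel $z$. The settled vertices that were committed are adjacent to $z\in W$, and $z$ has a neighbor in $W$. In the third case commit $z$, which has a neighbor in $W$.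

So each $z\in U$ with a neighbor in $W$ has exactly one, which we call $p(z)$. Since $z$ is not open, $p(z)\in I$. By the first case and (S1), $p(z)$ has exactly two neighbors in $U$: $z$ and a vertex that we call the *partner* $\bar z$. Clearly $p(\bar z)=p(z)$, so the partner of $\bar z$ is $z$. Let $B$ be the set of vertices of $U$ with a neighbor in $W$, and $O=U\setminus B$. The vertices of $O$ have no neighbors in $W$; in particular they are open. The vertices of $L$ have no neighbors in $U$, since a neighbor $z$ would have $p(z)\in L$.

If $z\in B$ has degree at most $2$, settle its other neighbor, if any; $n(z)\le1+2$; peel $z$, which is adjacent to $p(z)$. This is progress. So every $z\in B$ has exactly two neighbors in $U$.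

**Step 2.** *This step shows $z\not\sim\bar z$ for $z\in B$.* Suppose $z\sim\bar z$. Let $b$ be the other $U$-neighbor of $z$ and $t$ the other $U$-neighbor of $\bar z$. Settle $b$. Now $C_z(p(z))\cup C_z(\bar z)\subseteq\{\bar z,t\}$ and $|C_z(b)|\le2$, so $n(z)\le4$; peel $z$. Here $b\sim z\sim p(z)$, so (S1) holds, and this is progress.

**Step 3.** *This step shows that the two $U$-neighbors $a,b$ of $z\in B$ are nonadjacent.* Suppose $a\sim b$. If one of them is in $O$, say $a$, commit $a$. Then $C_z(p(z))\subseteq\{\bar z\}$, $C_z(a)\subseteq\{b,a'\}$, $C_z(b)\subseteq\{b,b'\}$, where $a',b'$ are the third neighbors of $a,b$ (if they exist). So $n(z)\le|\{\bar z,b,a',b'\}|\le4$. If $a,b\in B$, then the third neighbors of $a,b$ are $p(a),p(b)\in I$, and $n(z)\le|\{\bar z,a,b\}|\le 3$. In both cases peel $z$; (S1) holds since $a\sim z\sim p(z)$.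

**Step 4.** *This step handles adjacent vertices of $B$.* Let $z,a\in B$ be adjacent. Claim: the other $U$-neighbor $a_2$ of $a$ is in $B$. Suppose $a_2\in O$. Let $b$ be the other $U$-neighbor of $z$; $b\ne a_2$ by Step 3 applied to $z$. Commit $a_2$, then settle $b$. Now $|C_z(p(z))|\le1$, $C_z(a)=\{a\}$ since $N(a)=\{p(a),z,a_2\}$ with $p(a),a_2\in I$, and $|C_z(b)|\le2$. Peel $z$. Then $C_a(z)\subseteq\{b\}$, $|C_a(p(a))|\le1$, $|C_a(a_2)|\le2$. Peel $a$. At the end $a_2\sim a$, $b\sim z$, $z\sim p(z)$, $a\sim p(a)$, so (S1) holds: progress.

By symmetry both $U$-neighbors of $z$ are in $B$ as well. Hence a component of $F[U]$ with two adjacent vertices of $B$ consists of vertices of $B$, each with exactly two $U$-neighbors: it is a cycle of some length $k$. If $k\le4$, then $n(z)\le1+3$ for a vertex $z$ on it (the partner and the other cycle vertices), and peeling $z$ is progress. So $k\ge5$. Call this **type T1**.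

From now on $D$ is a component of $F[U]$ not of type T1. It contains a vertex of $B$; otherwise no vertex of $D$ has a neighbor in $W$, so $D$ would be a component of $F$ that misses $W\supseteq I_0\cup L_0$. The set $B\cap D$ is independent, so each $z\in B\cap D$ has two neighbors in $O$, and they are nonadjacent by Step 3.

**Step 5.** *This step shows that each $a\in O\cap D$ with a neighbor $z\in B$ has degree $3$.* Otherwise commit $a$ and settle the other $U$-neighbor $b$ of $z$. Then $|C_z(p(z))|\le1$, $|C_z(a)|\le1$ because $a$ has at most one neighbor besides $z$, and $|C_z(b)|\le2$. Peel $z$; $a\sim z$, $b\sim z$, $z\sim p(z)$. Progress.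

**Step 6.** *This step shows that no $a\in O\cap D$ has exactly one neighbor $z\in B$.* Suppose it has. As $a$ has degree $3$ and no neighbor in $W$, its other neighbors $a_1,a_2$ are in $O$. Let $b\in O$ be the other $U$-neighbor of $z$. By Step 3, $b\not\sim a$, so $b\notin\{a_1,a_2\}$.

*If $a_1\not\sim a_2$:* commit $a_1,a_2$ and settle $b$. Then $C_z(a)=\{a\}$, so $n(z)\le1+1+2$; peel $z$. Now $C_a(z)\subseteq\{b\}$ and $|C_a(a_i)|\le2$. If $b$ is still in $U$, it is blocked; as $b\in O$ has no neighbor in the old $I$, it is adjacent to $a_1$ or $a_2$, and so it is already counted in $C_a(a_1)\cup C_a(a_2)$. Hence $n(a)\le4$; peel $a$.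

*If $a_1\sim a_2$:* commit $a_1$ and settle $b$. Let $a_i'$ be the third neighbor of $a_i$, if it exists. The vertices counted in $n(a)$ are among $z$, $a_2$, $a_1'$, $a_2'$, and $b$ if $b\in U$. In the last case $b$ is blocked, so $b\sim a_1$ and $b=a_1'$. So $n(a)\le4$; peel $a$. Then $|C_z(p(z))|\le1$, $C_z(a)\subseteq\{a_2\}$, $|C_z(b)|\le2$, so $n(z)\le4$; peel $z$.

In both cases the committed $a_i$ are adjacent to $a$, and $b\sim z$, $z\sim p(z)$, $a\sim z$. So (S1) holds: progress.

**Step 7.** *This step describes the surroundings of a vertex of $O$ with exactly two neighbors in $B$.* Let $a\in O\cap D$ have exactly two neighbors $z,z'\in B$. Its third neighbor $a_2$ is in $O$. Let $b,c\in O$ be the other $U$-neighbors of $z,z'$. Claim: $b\neq c$, $b\sim c$, and $b,c\not\sim a_2$.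

By Step 3, $b,c\not\sim a$, so $b,c\neq a_2$. Suppose the claim fails. Commit $a_2$, then settle $b$, then settle $c$. Counted in $n(a)$ are at most $z$, $z'$, the two other neighbors of $a_2$, and $b$ or $c$ if still in $U$. We show that $b$ and $c$, if still in $U$, are neighbors of $a_2$. If $b\in U$, then $b$ was blocked when it was settled, and the only possible cause is $b\sim a_2$. Let $c\in U$ and $c\neq b$. Then $c$ is blocked by $a_2$, and $c\sim a_2$; or by $b$, that is, $c\sim b$ and $b\in I$. In the latter case $b\not\sim a_2$ because $I$ is independent; so $b\ne c$, $b\sim c$, $b\not\sim a_2$, and since the claim fails, again $c\sim a_2$. Hence $n(a)\le4$; peel $a$. Then $C_z(p(z))\subseteq\{\bar z\}$, $C_z(a)\subseteq\{z'\}$, $|C_z(b)|\le2$; peel $z$. Then $|C_{z'}(p(z'))|\le1$, $C_{z'}(a)=\emptyset$, $|C_{z'}(c)|\le2$; peel $z'$. Now $a_2\sim a$, $b\sim z$, $c\sim z'$, $a\sim z$, $z\sim p(z)$, $z'\sim p(z')$: progress. This proves the claim.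

**Step 8.** *This step completes the picture of Step 7.* In the situation of Step 7, $b$ has the neighbor $z\in B$ and the neighbor $c\in O$. By Step 5 it has degree $3$, its third neighbor $y$ is in $U$, and by Step 6, $y\in B$. Apply Step 7 to $b$, whose neighbors in $B$ are $z,y$ and whose third neighbor is $c$. The other $U$-neighbors of $z$ and $y$ are $a$ and some $f\in O$, and Step 7 gives $a\sim f$. As $N(a)=\{z,z',a_2\}$ and $f\in O$, we get $f=a_2$, so $y\sim a_2$. In the same way the third neighbor $y'$ of $c$ is in $B$ and $y'\sim a_2$.

We have $y\ne z'$, because the $U$-neighbors of $z'$ are $a$ and $c$, and $b$ is neither; likewise $y'\neq z$. And $y\ne y'$, since otherwise $y\sim b,c,a_2,p(y)$. So $a_2\sim a,y,y'$, and the eight vertices $a,b,c,a_2,z,z',y,y'$ are distinct and closed under adjacency in $F[U]$. Hence $D$ consists of them, with the adjacencies listed in type (c) of Definition 4.1. Call this **type T3**.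

Suppose $D$ is neither of type T1 nor T3. By Steps 5–8 every vertex of $O\cap D$ with a neighbor in $B$ has all its three neighbors in $B$. The vertices of $B\cap D$ together with their $O$-neighbors are therefore closed under adjacency in $F[U]$, so they are all of $D$. Thus $D$ is bipartite with parts $B\cap D$, of degree $2$ in $D$, and $O\cap D\neq\emptyset$, of degree $3$. Call this **type T2**.

**Step 9.** *This step chooses the last zeros and applies Brooks' theorem.* Let $J$ consist of all $O$-vertices in components of type T2 and of the two vertices $a,b$ in each component of type T3. In T2 the part $O\cap D$ is independent, in T3 $a\not\sim b$, and vertices of $O$ have no neighbors in $W$; so $I\cup J$ is independent. Let $S=U\setminus J$ and $H=F^2[S]$. Then $\Delta(H)\le5$. To see this, note that a path of length $2$ through $p(z)$ leads from $z$ only to $\bar z$.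

* A vertex $z$ of a T1-cycle sees $\bar z$ and at most four cycle vertices.
* A vertex $z\in B$ of a T2-component sees $\bar z$ and at most two others through each of its two $O$-neighbors.
* In a T3-component $S\cap D=\{z,z',y,y',c,a_2\}$, and the $H$-neighborhoods are contained in the following sets: $z:\{\bar z,z',a_2,c,y\}$; $z':\{\overline{z'},z,a_2,c,y'\}$; $y:\{\bar y,z,c,a_2,y'\}$; $y':\{\overline{y'},c,z',a_2,y\}$; $c:\{z',z,y,y',a_2\}$; $a_2:\{z,z',y,y',c\}$. For instance $z$ sees $\bar z$ through $p(z)$, sees $z',a_2$ through $a$, and $c,y$ through $b$; and $c$ sees $z',y'$ directly, $z,y$ through $b$, and $a_2$ through $y'$, while the neighbors of $z'$ are $a\in J$, $c$ and $p(z')\in I$.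

If no component of $H$ is $K_6$, Brooks' theorem colors $H$ with $[5]$; (S2) extends this to $L$; and $0$ on $I\cup J$ completes a coloring that is $0$ on $I_0$ and nonzero on $L_0$.

**Step 10.** *This step shows that a $K_6$ in $H$ forces a piece.* Let $Q=K_6$ be a component of $H$. An $H$-edge between different components of $F[U]$ comes from a common neighbor in $W$; as vertices of $L$ have no $U$-neighbors, the common neighbor is in $I$, and the edge joins some $z$ to $\bar z$. Therefore

> **(5.1)** a vertex of $S$ has at most one $H$-neighbor outside its component of $F[U]$.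

*$Q$ meets a T1-cycle $Z$ of length $k$.* $Z$ is connected in $H$, so $Z\subseteq Q$ and $k\in\{5,6\}$. If $k=5$, the sixth vertex of $Q$ has five $H$-neighbors in another component, against (5.1). So $k=6$ and $Q=Z$. Two antipodal vertices of $Z$ are not joined by a path of length at most $2$ in $F[U]$, because $Z$ is a component of $F[U]$ and a 6-cycle. So they are partners. Then $Z$ and the three vertices $p(z)$ form a piece of type (a).

*$Q$ meets a T2-component $D$.* $B\cap D=S\cap D$ is connected in $H$, so $B\cap D\subseteq Q$. From $2|B\cap D|=3|O\cap D|$ we get $|B\cap D|\in\{3,6\}$. If it is $3$, a vertex of $Q\setminus D$ has three $H$-neighbors in $D$, against (5.1). So $Q=B\cap D$ and $|O\cap D|=4$. Regard $B\cap D$ as the edge set of a cubic multigraph on the four vertices of $O\cap D$. If $z$ and $z'$ were parallel edges, $z$ would see in $D$ at most $z'$ and one further vertex through each of its two ends, so it would have at most $3+1$ $H$-neighbors, while it needs $5$. So the multigraph is simple, hence it is $K_4$. Opposite edges of this $K_4$ have no common neighbor in $O$, so they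 must be partners. With $O\cap D=\{o_1,\dots,o_4\}$ and $e_{ij}$ the vertex joining $o_i,o_j$ this is a piece of type (b).

*$Q$ meets a T3-component $D$.* In $H$ the vertex $c$ is adjacent to all other vertices of $S\cap D$ (through $z',y',b$ as above), so $Q=S\cap D=D\setminus\{a,b\}$. By the lists of Step 9, $z$ and $y'$ are $H$-adjacent only if $\bar z=y'$, and $z'$ and $y$ only if $\overline{z'}=y$. With $p=p(z)$ and $p'=p(z')$ this is a piece of type (c).

Different pairs of partners have different common neighbors in $I$, since such a neighbor has exactly two $U$-neighbors. In each case the $p$-vertices are in $I$; so they are pairwise nonadjacent and not in $L_0$. The other vertices are in $U$, so not in $I_0\cup L_0$. $\square$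

## 6. A smallest counterexample contains no piece

To prove Theorem 2.2, suppose it fails, and let $G$ be a subcubic graph without Petersen component and without coloring, with $|V(G)|$ minimum. Colorings of components combine, so $G$ is connected; and every connected subcubic graph with fewer vertices, other than the Petersen graph, has a coloring.

A preliminary remark, from Hall's theorem:

> **(6.1)** Three sets of size at least $2$ have distinct representatives unless all three are equal to the same $2$-set.

Indeed any two of them have at least two elements in their union, so only the union of all three can be too small, and then it has exactly two elements.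

**Lemma 6.1.** $G$ contains no piece, and $G$ is not $H_{14}$.

*Proof.* $H_{14}$ has the coloring (3.1). Now let $P$ be (the vertex set of) a piece in $G$.

**Step 1.** *This step colors the outside of $P$ economically.* For each $p$-vertex $p_i$ let $w_i$ be its neighbor outside $P$, if any. As $G$ is connected, every component of $G-P$ contains some $w_i$, which has degree at most $2$ in $G-P$; so no component is the Petersen graph, and $G-P$ has a coloring by minimality. Let $\psi$ be a coloring of $G-P$ with the maximum number of zeros. Let $F_i$ be the set of nonzero colors of $\psi$ on $w_i$ and its neighbors in $G-P$ (and $F_i=\emptyset$ if $w_i$ does not exist). A nonzero vertex of $G-P$ has a neighbor of color $0$ in $G-P$, since otherwise it could be recolored $0$. Hence $|F_i|\le2$: among $w_i$ and its at most two neighbors in $G-P$, either $w_i$ has color $0$, or one of the neighbors has. If $w_i=w_j$ with $i\ne j$, then $w_i$ has at most one neighbor in $G-P$, and by the same argument $|F_i|\le1$.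

**Step 2.** *This step says when a coloring of $G[P]$ can be glued to $\psi$.* We use the names of vertices of $P$ also for their colors. A coloring of $G[P]$ with all $p_i\neq0$ *fits* $\psi$ if

* $p_i\notin F_i$ for all $i$,
* the nonzero $P$-neighbors of $p_i$ differ from $\psi(w_i)$ if that is nonzero,
* $p_i\ne p_j$ whenever $w_i=w_j$, $i\ne j$.

If so, the two together color $G$. Indeed, two vertices outside $P$ have no common neighbor in $P$, as each vertex of $P$ has at most one neighbor outside. A path of length at most $2$ between two vertices of $P$ that leaves $P$ has the form $p_iwp_j$ with $w=w_i=w_j$. A path of length at most $2$ between $P$ and $G-P$ uses an edge $p_iw_i$, so it joins $p_i$ to $w_i$ or to a neighbor of $w_i$ outside $P$, or joins a $P$-neighbor of $p_i$ to $w_i$. No edge $p_iw_i$ has two zeros, since $p_i\neq0$.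

**Step 3.** *This step excludes type (a).* Let $z_1,z_3,z_5=0$. Put $q_1=z_4$, $q_2=z_2$, $q_3=z_6$. Let the $q_i$ get the three colors of a $3$-set $T\subset[5]$, one each, and each $p_i$ a color of $X=[5]\setminus T$. Inside $P$ this is valid: $N(p_i)\cap P=\{z_i,z_{i+3}\}$, so the $p_i$ have pairwise distance at least $3$ in $G[P]$ and may share colors. The only nonzero $P$-neighbor of $p_i$ is $q_i$. We have to choose $X$, the $p_i$ and the bijection from the $q_i$ to $T$.

*The $w_i$ are pairwise distinct (or missing).* If all three $\psi(w_i)$ exist and equal one $\kappa\ne0$, choose a $2$-set $X\ni\kappa$ different from $F_1,F_2,F_3$; there are four candidates. Otherwise choose any $2$-set $X\notin\{F_1,F_2,F_3\}$. As $|F_i|\le2$ and $F_i\ne X$, we can pick $p_i\in X\setminus F_i$. Each $q_i$ is forbidden at most one color of $T$, namely $\psi(w_i)$, and the three are not all forbidden the same color of $T$, by the choice of $X$. By (6.1) a bijection exists.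

*Exactly two are equal*, $w_i=w_j=w\ne w_k$, with $w_k$ possibly missing. We first arrange that $\psi(w)=\psi(w_k)\neq0$ does not happen. If it does, then $w$, being nonzero, has a neighbor in $G-P$ of color $0$; it is its only neighbor $u$ there. For $w$ only the at most two colors on the other neighbors of $u$ are forbidden. Recolor $w$ with a nonzero color different from these and from $\psi(w_k)$. The number of zeros is unchanged, so $\psi$ still has the maximum number of zeros and Step 1 holds for the recomputed sets $F_i$. Now choose $X$ disjoint from $F_i=F_j$, which has size at most $1$, and $X\neq F_k$; there are at least six $2$-sets disjoint from $F_i$. Let $p_i,p_j$ be the two colors of $X$, and $p_k\in X\setminus F_k$. The forbidden colors for the $q$'s are $\psi(w),\psi(w),\psi(w_k)$, not all the same nonzero color, so a bijection exists by (6.1).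

*All three exist and are equal to $w$.* Then $w$ has no neighbors outside $P$, and $G=P+w$. By the example in Section 4, with $w\mapsto12$, $G$ is the Petersen graph, a contradiction.

**Step 4.** *This step excludes type (b).* Let $o_1,e_{23},e_{24},e_{34}=0$; this set is independent. Let $o_2,o_3,o_4$ get the three colors of a $3$-set $T$ and let $p_i\in X=[5]\setminus T$. In $G[P]$, among nonzero vertices, $p_i$ sees within distance $2$ exactly $o_2,o_3,o_4,e_{1,i+1}$. (For example $p_1\sim e_{12},e_{34}$, through which it reaches $o_1,o_2$ and $o_3,o_4$.) The vertex $e_{1,i+1}$, with neighbors $o_1,o_{i+1},p_i$, sees exactly $o_{i+1}$, $p_i$ and the other two $e_{1j}$. The only nonzero $P$-neighbor of $p_i$ is $e_{1,i+1}$. So, given $X$ and the $p_i$, what remains is: $e_{12},e_{13},e_{14}$ distinct, and $e_{1,i+1}\notin\{o_{i+1},p_i,\psi(w_i)\}$. The three lists have size at least $2$. By (6.1) the $e$'s can be chosen unless all lists equal one $2$-set, that is,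
$$\{o_2,p_1,\psi(w_1)\}=\{o_3,p_2,\psi(w_2)\}=\{o_4,p_3,\psi(w_3)\}$$
is a $3$-set. It then contains $o_2,o_3,o_4$, so it equals $T$; but $p_1\notin T$, a contradiction. So only the choice of $X$ and the $p_i$ matters. If the $w_i$ are distinct or missing, take $X\notin\{F_1,F_2,F_3\}$ and $p_i\in X\setminus F_i$. If exactly two agree, $w_i=w_j\neq w_k$, take $X$ with $X\cap F_i=\emptyset$ and $X\neq F_k$, $\{p_i,p_j\}=X$, $p_k\in X\setminus F_k$. If all $w_i$ equal $w$, then $G=P+w$, and
$$w\mapsto f,\quad(p_1,p_2,p_3)\mapsto(t_4,t_0,t_2),\quad(o_1,o_2,o_3,o_4)\mapsto(f',s_1,s_3,s_5),$$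
$$(e_{12},e_{13},e_{14})\mapsto(t_1,t_3,t_5),\quad(e_{23},e_{34},e_{24})\mapsto(s_2,s_4,s_0)$$
is an isomorphism onto $H_{14}$: the $e$'s go to $t_1\sim f',s_1$; $t_3\sim f',s_3$; $t_5\sim f',s_5$; $s_2\sim s_1,s_3$; $s_4\sim s_3,s_5$; $s_0\sim s_1,s_5$; and $t_4\sim t_1,s_4$; $t_0\sim t_3,s_0$; $t_2\sim t_5,s_2$; $f\sim t_4,t_0,t_2$. But $H_{14}$ is colorable, a contradiction.

**Step 5.** *This step excludes type (c).* Let $w,w'$ be the outside neighbors of $p,p'$, if any, with sets $F,F'$ defined as in Step 1. Let $a,y,y'=0$; this set is independent. Let $z,z',a_2,b,c$ get the five distinct colors of $[5]$, and put $p=z'=:\alpha$, $p'=z=:\beta$. In $G[P]$, among nonzero vertices, $p$ sees exactly $z,b,c,a_2$ (through $z$ and $y'$), and $p'$ sees exactly $z',b,c,a_2$ (through $z'$ and $y$). So this is valid in $G[P]$. The only nonzero $P$-neighbor of $p$ is $z$, of color $\beta$, and that of $p'$ is $z'$, of color $\alpha$. So the coloring fits if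
$$\alpha\notin F\cup\{\psi(w')\},\qquad\beta\notin F'\cup\{\psi(w)\},\qquad\alpha\ne\beta .$$
Each forbidden set has at most three elements, so $\alpha$ and $\beta$ each have at least two candidates and can be chosen distinct.

In all cases $G$ has a coloring or is the Petersen graph, a contradiction. $\square$

A *start* is a stage of $G$ with $W\ne\emptyset$. Since $G$ is connected, Lemmas 5.1 and 6.1 give:

> **Corollary 6.2.** $G$ has no start.

From now on the only task is to build a start in $G$, whatever $G$ looks like. We always begin with the stage $(\emptyset,\emptyset,V(G))$, for which (S2) is trivial and all vertices are open. Here (3.4) does not help, since $W$ is empty; savings must come from short cycles. (S1) is checked by (3.2).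

## 7. Degrees, bridges and short cycles of $G$

**Lemma 7.1.** $G$ is cubic.

*Proof.* Let $\deg r\le2$. Settle the neighbors of $r$. Then $n(r)\le2+2$; peel $r$. The committed vertices are adjacent to $r$, and $r$ has degree at most $2$. This is a start. $\square$

**Lemma 7.2.** $G$ has no bridge.

*Proof.* Let $uv$ be a bridge and $G_u,G_v$ the components of $G-uv$ containing $u$ and $v$. They are induced subgraphs of $G$, so a piece of one of them would be a piece of $G$; hence they contain none. In $G_u$ the vertex $u$ has degree at most $2$, and the construction of Lemma 7.1 with $r=u$ gives a stage of $G_u$ with $u\in L$. By Lemma 5.1, $G_u$ has a coloring with $u\neq0$. In $G_v$, $I=\{v\}$, $L=\emptyset$ is a stage, since $v$ has degree at most $2$ there; so $G_v$ has a coloring with $v=0$. Permute the colors of $[5]$ on $G_v$ so that the at most two neighbors of $v$ in $G_v$ avoid the color of $u$. A pair at distance at most $2$ across the bridge contains $v$, or consists of $u$ and a neighbor of $v$. As $v=0\ne u$, the union is a coloring of $G$, a contradiction. $\square$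

**Lemma 7.3.** $G$ has no triangle.

*Proof.* Let $c_1c_2c_3$ be a triangle and $d_i$ the third neighbor of $c_i$; coincidences among the $d_i$ are allowed. Commit $c_1$. If $d_3\neq d_1$, commit $d_3$; it is open since $N(c_1)=\{c_2,c_3,d_1\}$. Settle $d_2\in N(c_2)$.

For $c_2$: $C(c_1)\subseteq\{c_3,d_1\}$, and $C(c_3)\subseteq\{c_3,d_1\}$, because either $d_3\in I$ or $d_3=d_1$. With $|C(d_2)|\le2$ we get $n(c_2)\le4$; peel $c_2$. For $c_3$: $C(c_1)\subseteq\{d_1\}$, $C(c_2)\subseteq\{d_2\}$, and $|C(d_3)|\le2$, since $d_3$ is committed or it equals $d_1$ and is adjacent to $c_1\in I$. Peel $c_3$. At the end $c_1\sim c_2$, $c_3\sim c_1$, and committed vertices $d_i$ are adjacent to $c_i\in W$. A start. $\square$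

**Lemma 7.4.** $G$ has no 4-cycle.

*Proof.* Let $c_1c_2c_3c_4$ be a 4-cycle, induced by Lemma 7.3, and $d_i$ the third neighbor of $c_i$. Possibly $d_1=d_3$ or $d_2=d_4$, but there are no other coincidences (no triangles). Commit $c_1$ and $c_3$. Also commit those of the two vertices of $N(d_2)\setminus\{c_2\}$ that are open; these two are nonadjacent, since there is no triangle. Those not committed have a neighbor in $\{c_1,c_3\}$, so they lie in $\{c_4,d_1,d_3\}$.

Therefore $C(c_1)\subseteq\{c_4,d_1\}$, $C(c_3)\subseteq\{c_4,d_3\}$, $C(d_2)\subseteq\{d_2,c_4,d_1,d_3\}$ for $c_2$, and $n(c_2)\le4$; peel $c_2$. Settle $d_4\in N(c_4)$. Then $n(c_4)\le|\{d_1\}|+|\{d_3\}|+2$; peel $c_4$. If $d_2\in U$: $C_{d_2}(c_2)=\emptyset$, and each other neighbor of $d_2$ is in $W$ or blocked by $c_1$ or $c_3$, so $n(d_2)\le0+2+2$; peel $d_2$. Now $d_2\in W$ in any case. At the end $c_1,c_3\sim c_2$ and $c_4\sim c_1$; the committed neighbors of $d_2$ are adjacent to $d_2$; $d_2\sim c_2$ and $d_4\sim c_4$. A start. $\square$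

**Lemma 7.5.** The girth of $G$ is $5$ or $6$.

*Proof.* By Lemmas 7.3 and 7.4 it is at least $5$. Suppose a shortest cycle $C=c_0\dots c_{g-1}$ has length $g\ge7$. It is induced; let $d_i$ be the outer neighbor of $c_i$. The $d_i$ are distinct and pairwise nonadjacent, since otherwise there is a cycle of length at most $\lfloor g/2\rfloor+3<g$.

Choose $\Pi\subseteq\mathbb Z_g$ with $|\Pi|=m\ge2$ such that all cyclic gaps between consecutive elements of $\Pi$ are $3$ or $4$. This is possible, since $7=3+4$, $8=4+4$, $9=3+3+3$ and one can add threes. Commit $c_i$ for $i\in\Pi$ and $d_i$ for $i\notin\Pi$; this set is independent. In a gap from $a$ to $a+4$, the vertex $c_{a+2}$ has $|C(d_{a+2})|\le2$, $C(c_{a+1})\subseteq\{c_{a+1}\}$ and $C(c_{a+3})\subseteq\{c_{a+3}\}$; so $n(c_{a+2})\le4$, and we peel it.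

Let $R$ be the set of remaining cycle vertices outside $\Pi$, two per gap: $c_{a+1},c_{a+2}$ in a gap of length $3$, and $c_{a+1},c_{a+3}$ in a gap of length $4$. Each $r\in R$ has $n(r)\le5$: at most $2$ through its outer neighbor, at most $2$ through its neighbor in $\Pi$, and $1$ through the third neighbor, namely the other vertex of $R$ in the gap (which is the third neighbor itself, or is reached through the peeled vertex). Consecutive vertices of $R$ in the cyclic order have distance at most $2$, so $G^2[R]$ has a Hamiltonian cycle of even length $2m\ge4$. It is not complete: the first vertices $c_i,c_j$ of two consecutive gaps have cyclic distance at least $3$, and since $N(c_i)=\{c_{i-1},c_{i+1},d_i\}$, $N(c_j)=\{c_{j-1},c_{j+1},d_j\}$ are disjoint, their distance in $G$ is at least $3$. So $G^2[R]$ is 2-connected, of even order and not complete; it is its own only block, and not a Gallai tree. Set-peel $R$. Now all of $C$ is in $W$, and each committed $d_i$ is adjacent to $c_i$. A start. $\square$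

## 8. Four ways to start from a hexagon

Let $s_0s_1\dots s_5$ be a 6-cycle (a *hexagon*) in $G$, indices modulo $6$. Since the girth is at least $5$, it is induced. Let $t_i$ be the outer neighbor of $s_i$. As there are no triangles and 4-cycles,

> **(8.1)** $t_i\neq t_{i\pm1},t_{i\pm2}$; $t_i\not\sim t_{i\pm1}$; and $t_i\sim s_j$ only if $t_i=t_j$, so only if $j\in\{i,i+3\}$.

**Lemma 8.1.** In each of the following cases there is a start.

* **(H1)** $t_1,t_2,t_4,t_5$ are pairwise nonadjacent, and not ($t_1=t_4$ and $t_2=t_5$).
* **(H2)** The set $\{s_0,s_3,t_2,t_4,t_5\}\cup(N(t_1)\setminus\{s_1\})$ is independent. Here $t_1$ is called the *exceptional* vertex.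
* **(H3)** The set $\{s_0,s_3,t_4,t_5\}\cup(N(t_1)\setminus\{s_1\})\cup(N(t_2)\setminus\{s_2\})$ is independent.
* **(H4)** The $t_i$ are distinct, $t_1\sim t_4$, $t_2\sim t_5$, and, for the third neighbors $f_1$ of $t_1$ (besides $s_1,t_4$) and $f_5$ of $t_5$ (besides $s_5,t_2$), $f_1\ne f_5$ and $\{s_0,s_3,t_2,t_4,f_1,f_5\}$ is independent.

We call $s_0,s_3$ the *hubs*. By the dihedral symmetry the same holds for any two antipodal hubs. The maps $i\mapsto-i$, $i\mapsto3-i$, $i\mapsto i+3$ preserve $\{s_0,s_3\}$ and act transitively on $\{1,2,4,5\}$; so in (H2) any of the four non-hub indices $k$ may be exceptional, the set being the two hubs, the three other outer vertices $t_j$ of non-hubs, and $N(t_k)\setminus\{s_k\}$. Likewise (H3) holds with $t_4,t_5$ in the roles of $t_1,t_2$ (by $i\mapsto-i$), and (H4) holds for $f_2\neq f_4$ and $\{s_0,s_3,t_1,t_5,f_2,f_4\}$ (by $i\mapsto3-i$), where $f_2,f_4$ are the third neighbors of $t_2,t_4$.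

*Proof.* In each case commit the given independent set $A$; in (H1), $A=\{s_0,s_3,t_1,t_2,t_4,t_5\}$, which is independent because $t_j\sim s_0$ or $t_j\sim s_3$ forces $j\in\{0,3\}$. The vertices peeled below are all adjacent to a vertex of $A$, hence not in $A$; and at the end every vertex of $A$ is adjacent to a peeled vertex. So (S1) holds by (3.2). It remains to check the counts. Recall that a neighbor $y\in U$ of $z$ whose other two neighbors are committed has $C_z(y)=\{y\}$.

*(H1).* Set-peel $R=\{s_1,s_2,s_4,s_5\}$. The counts, through the hub, the other hexagon neighbor and the outer neighbor, are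
$$n(s_1)\le|\{s_5,t_0\}|+|\{s_2\}|+2,\qquad n(s_2)\le|\{s_4,t_3\}|+|\{s_1\}|+2,$$
$$n(s_4)\le|\{s_2,t_3\}|+|\{s_5\}|+2,\qquad n(s_5)\le|\{s_1,t_0\}|+|\{s_4\}|+2,$$
all at most $5$. $G^2[R]$ contains the 4-cycle $s_1s_2s_4s_5$ (using $s_3$ between $s_2,s_4$, and $s_0$ between $s_5,s_1$). The chord $s_1s_4$ is present if and only if $t_1=t_4$, and $s_2s_5$ if and only if $t_2=t_5$. At least one chord is missing, so $G^2[R]$ is a 4-cycle or $K_4$ minus an edge.

*(H2).* First, $t_1\neq t_4$; otherwise $t_4$ and $s_4\in N(t_1)\setminus\{s_1\}$ are adjacent elements of $A$. Peel in this order: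

* $s_1$: $C(s_0)\subseteq\{s_5,t_0\}$, $C(s_2)\subseteq\{s_2\}$ as $s_3,t_2\in A$, $C(t_1)\subseteq\{t_1\}$; total $4$.
* $s_5$: $C(s_0)\subseteq\{t_0\}$, $C(s_4)\subseteq\{s_4\}$, $|C(t_5)|\le2$; total $4$.
* $s_4$: $C(s_3)\subseteq\{s_2,t_3\}$, $C(s_5)=\emptyset$, $|C(t_4)|\le2$; total $4$.
* $s_2$: $C(s_1)\subseteq\{t_1\}$, $C(s_3)\subseteq\{t_3\}$, $|C(t_2)|\le2$; total $4$.
* $t_1$: $C(s_1)=\emptyset$, and at most $2$ through each of the two committed neighbors; total $4$.

*(H3).* As before, $t_1\ne t_4$ and $t_2\neq t_5$. We have
$$n(s_1)\le|\{s_5,t_0,s_2,t_2,t_1\}|,\qquad n(s_2)\le|\{s_4,t_3,s_1,t_1,t_2\}|,$$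
$$n(s_4)\le|\{s_2,t_3,s_5\}|+2,\qquad n(s_5)\le|\{s_1,t_0,s_4\}|+2 .$$
For instance, for $s_1$: $C(s_0)\subseteq\{s_5,t_0\}$, $C(s_2)\subseteq\{s_2,t_2\}$, and $C(t_1)\subseteq\{t_1\}$ since the other neighbors of $t_1$ are in $A$. Set-peel $\{s_1,s_2,s_4,s_5\}$: $G^2$ has the 4-cycle $s_1s_2s_4s_5$ on it without the chord $s_1s_4$. Then peel $t_1$, then $t_2$: each has $C(s_i)=\emptyset$ through $s_i$ and at most $2+2$ through its committed neighbors.

*(H4).* Peel $s_1$: $C(s_0)\subseteq\{s_5,t_0\}$, $C(s_2)\subseteq\{s_2\}$, and $C(t_1)\subseteq\{t_1\}$ as $N(t_1)=\{s_1,t_4,f_1\}$. Peel $s_5$: $C(s_0)\subseteq\{t_0\}$, $C(s_4)\subseteq\{s_4\}$, $C(t_5)\subseteq\{t_5\}$. With $f_2,f_4$ the third neighbors of $t_2,t_4$ we now have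
$$n(s_2)\le|\{t_1,s_4,t_3,t_5,f_2\}|,\quad n(s_4)\le|\{t_5,s_2,t_3,t_1,f_4\}|,\quad n(t_1)\le|\{s_2,s_4,f_4\}|+2,\quad n(t_5)\le|\{s_4,s_2,f_2\}|+2 .$$
(For $s_2$: through $s_1$ only $t_1$, through $s_3$ at most $s_4,t_3$, through $t_2$ at most $t_5,f_2$. For $t_1$: through $s_1$ only $s_2$, through $t_4$ at most $s_4,f_4$, through $f_1$ at most two. The others are similar.) In $G^2[\{s_2,s_4,t_1,t_5\}]$ all pairs except possibly $t_1t_5$ are joined: $s_2s_4$ through $s_3$, $s_2t_1$ through $s_1$, $s_2t_5$ through $t_2$, $s_4t_1$ through $t_4$, $s_4t_5$ through $s_5$. And $t_1t_5$ is not joined. The sets $N(t_1)=\{s_1,t_4,f_1\}$ and $N(t_5)=\{s_5,t_2,f_5\}$ are disjoint: $f_1\ne f_5$; $f_1\neq t_2$ since $t_1\not\sim t_2$; $f_5\neq t_4$ since $t_4\not\sim t_5$; $f_1\neq s_5$ and $f_5\neq s_1$ since the $t_i$ are distinct. Also $t_1\not\sim t_5$, since otherwise $t_5=f_1$ and then $f_1\sim t_2$ inside $A$. So the graph is $K_4$ minus an edge; set-peel $\{s_2,s_4,t_1,t_5\}$. $\square$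

By Corollary 6.2, whenever we meet a hexagon in $G$, all these independent sets must fail. This is how we use Lemma 8.1.

## 9. Girth six leads to $H_{14}$ or a bridge

**Proposition 9.1.** $G$ has girth $5$.

*Proof.* Suppose the girth is $6$, and take a hexagon with the notation of Section 8. There are no 5-cycles, so $t_i\neq t_{i+3}$ and $t_i\not\sim t_{i+2}$. Thus the six $t_i$ are distinct, and $t_i\sim t_j$ only if $j=i+3$. When $t_i\sim t_{i+3}$, let $f_i$ be the third neighbor of $t_i$; then $f_i\notin\{s_j,t_j\}$ for all $j$.

**Step 1.** *This step disposes of at most one edge $t_jt_{j+3}$.* Then for some $j$ there is no edge among the outer vertices of the hexagon vertices other than $s_j,s_{j+3}$ (take the $j$ of the edge, if there is one). (H1) with hubs $s_j,s_{j+3}$ gives a start.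

**Step 2.** *This step treats exactly two edges, by forcing fourteen vertices of $G$.* Say $t_1\sim t_4$, $t_2\sim t_5$, $t_0\not\sim t_3$. We have $f_i\not\sim t_{i\pm1}$ (5-cycle) and $f_i\not\sim t_{i+3}$ (triangle).

(H2) with hubs $s_1,s_4$ and exceptional $t_2$, where $N(t_2)\setminus\{s_2\}=\{t_5,f_2\}$, uses the set $\{s_1,s_4,t_0,t_3,t_5,f_2\}$. The only possible adjacency is $f_2\sim t_0$. As there is no start, $f_2\sim t_0$. In the same way, exceptional $t_5$ gives $f_5\sim t_3$; hubs $s_2,s_5$ and exceptional $t_1$ give $f_1\sim t_3$, and exceptional $t_4$ gives $f_4\sim t_0$.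

Suppose $f_2\neq f_4$. Then $f_2\not\sim f_4$ (triangle with $t_0$), and we check (H4) for $\{s_0,s_3,t_1,t_5,f_2,f_4\}$: $t_1\not\sim t_5$; $t_1\sim f_2$ and $t_5\sim f_4$ would give 5-cycles; $t_1\sim f_4$ and $t_5\sim f_2$ would give triangles; $s_0,s_3$ have no neighbors in the set. A start. So $f_2=f_4=:f$. In the same way (the common neighbor is $t_3$, the set $\{s_0,s_3,t_2,t_4,f_1,f_5\}$) $f_1=f_5=:f'$. Thus $N(f)=\{t_0,t_2,t_4\}$ and $N(f')=\{t_1,t_3,t_5\}$.

Let $r_0,r_3$ be the third neighbors of $t_0,t_3$, so that $N(t_0)=\{s_0,f,r_0\}$ and $N(t_3)=\{s_3,f',r_3\}$. Consider the fourteen vertices $s_i,t_i,f,f'$. The twelve other than $t_0,t_3$ have all their neighbors among the fourteen, and $t_0\not\sim t_3$; so $r_0,r_3$ lie outside. Look at the hexagon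
$$(u_0,\dots,u_5)=(s_1,s_2,t_2,f,t_4,t_1),\quad\text{outer neighbors}\quad(v_0,\dots,v_5)=(s_0,s_3,t_5,t_0,s_4,f').$$
The $v_i$ are distinct, $v_3=t_0\sim s_0=v_0$ and $v_2=t_5\sim f'=v_5$. Apply (H4) to it through the index map $j\mapsto4-j$: the hubs are $u_4,u_1$, and $t_1,t_4,t_2,t_5$ become $v_3,v_0,v_2,v_5$. The third neighbors of $v_3=t_0$ (besides $f,s_0$) and of $v_5=f'$ (besides $t_1,t_5$) are $r_0$ and $t_3$, and $r_0\ne t_3$. The set is $\{t_4,s_2,t_5,s_0,r_0,t_3\}$. Since
$$N(t_4)=\{s_4,t_1,f\},\ N(s_2)=\{s_1,s_3,t_2\},\ N(t_5)=\{s_5,t_2,f'\},\ N(s_0)=\{s_1,s_5,t_0\},\ N(t_3)=\{s_3,f',r_3\},$$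
it is independent unless $r_0=r_3$. As there is no start, $r_0=r_3$. But then the third edge at $r_0$ is the only edge leaving the fourteen vertices and $r_0$, so it is a bridge, against Lemma 7.2.

**Step 3.** *This step treats three edges.* Now $t_i\sim t_{i+3}$ for all $i$. Then $f_i\neq f_{i\pm1}$ (5-cycle) and $f_i\ne f_{i+3}$ (triangle). Moreover $t_j\sim f_i$ if and only if $f_i=f_j$, since $N(t_j)=\{s_j,t_{j+3},f_j\}$.

Consider hubs $s_0,s_3$. Every one of the following must fail, and we list the only possible reasons.

* (H4) for $\{s_0,s_3,t_2,t_4,f_1,f_5\}$: $f_1=f_5$ or $f_1\sim f_5$.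
* (H4) for $\{s_0,s_3,t_1,t_5,f_2,f_4\}$: $f_2=f_4$ or $f_2\sim f_4$.
* (H3) for $t_1,t_2$, with set $\{s_0,s_3,t_4,t_5,f_1,f_2\}$: $f_1\sim f_2$ or $f_1=f_5$ or $f_2=f_4$.
* (H3) for $t_4,t_5$, with set $\{s_0,s_3,t_1,t_2,f_4,f_5\}$: $f_4\sim f_5$ or $f_1=f_5$ or $f_2=f_4$.

(For example, in the third: $t_4\sim f_2$ means $f_2=f_4$; $t_5\sim f_1$ means $f_1=f_5$; $t_4\sim f_1$ and $t_5\sim f_2$ are excluded by $f_i\neq f_{i+3}$.) If $f_1\neq f_5$ and $f_2\ne f_4$, then $f_1f_2f_4f_5$ is a 4-cycle, which is impossible. So $f_1=f_5$ or $f_2=f_4$. By rotation also $f_2=f_0$ or $f_3=f_5$, and $f_1=f_3$ or $f_4=f_0$; and for every $j$, $f_{j-1}$ and $f_{j+1}$ are equal or adjacent. We have three true equalities, one from each alternative. Two of them concern indices of the same parity, so, up to rotation, $f_0=f_2=f_4=:f$.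

The vertices $f_1,f_3,f_5$ are pairwise equal or adjacent, and not all distinct, since there is no triangle. They differ from $f$, because $f_i\ne f_{i+1}$. If all three are equal, the fourteen vertices $s_i,t_i,f,f_1$ are closed under taking neighbors, and $G=H_{14}$, against Lemma 6.1. Otherwise, up to rotation by an even number, $f_1=f_5\sim f_3\ne f_1$. Then all vertices among $s_i,t_i,f,f_1,f_3$ other than $f_3$ have all their neighbors in this set (for $f_1$ they are $t_1,t_5,f_3$), and $f_3\sim t_3,f_1$. So the third edge at $f_3$ is a bridge, against Lemma 7.2. $\square$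

## 10. Pentagons sharing a path of length two

*Twin pentagons* are two distinct 5-cycles sharing a path of length $2$. For example, a piece of type (a) contains the twin pentagons $p_2z_2z_1z_6z_5$ and $p_2z_2z_3z_4z_5$, with common path $z_2p_2z_5$.

**Proposition 10.1.** $G$ has no twin pentagons.

*Proof.* Suppose there are twin pentagons $s_0ms_3s_2s_1$ and $s_0ms_3s_4s_5$ with common path $s_0ms_3$.

**Step 1.** *This step finds a hexagon.* The vertices $s_1,s_2,s_4,s_5$ are distinct: $s_2=s_5$ or $s_1=s_4$ gives a 4-cycle with $s_0,m,s_3$; if $s_2=s_4$ or $s_1=s_5$, then the two pentagons agree or there is a 4-cycle. So $s_0s_1\dots s_5$ is a hexagon with $t_0=t_3=m$. Let $\mu$ be the third neighbor of $m$. By (8.1), $m=t_0=t_3$ differs from $t_1,t_2,t_4,t_5$ and is not adjacent to any of them.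

(H1) with hubs $s_1,s_4$ involves $t_2,t_3=m,t_5,t_0=m$. As there is no start, $t_2=t_5$ or $t_2\sim t_5$. With hubs $s_2,s_5$ we get $t_1=t_4$ or $t_1\sim t_4$.

**Step 2.** *This step excludes $t_1=t_4$, $t_2=t_5$.* Then $m,t_1,t_2$ are distinct and pairwise nonadjacent, and with the hexagon they form a piece of type (a), against Lemma 6.1.

**Step 3.** *This step excludes the mixed case* $t_1=t_4=:t$, $t_2\sim t_5$ (the case $t_2=t_5$, $t_1\sim t_4$ is symmetric under $i\mapsto3-i$). Let $f_2,f_5$ be the third neighbors of $t_2,t_5$. As $t_2\ne t_5$, they are not on the hexagon. (H2) with hubs $s_0,s_3$ and exceptional $t_5$ uses $\{s_0,s_3,t,t_2,f_5\}$. We have $f_5\notin N(s_0)\cup N(s_3)=\{s_1,s_5,s_2,s_4,m\}$, as $m\not\sim t_5$; $t\not\sim t_2$; and $f_5\not\sim t_2$ (triangle). So $f_5\sim t$. In the same way, exceptional $t_2$ and the set $\{s_0,s_3,t,t_5,f_2\}$ give $f_2\sim t$. The vertex $t$ has only one neighbor besides $s_1,s_4$, so $f_2=f_5$, which gives a triangle with $t_2,t_5$, a contradiction.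

**Step 4.** *This step treats $t_1\sim t_4$, $t_2\sim t_5$, where $G$ has twelve vertices.* By (8.1), $t_1,t_2,t_4,t_5$ are distinct. Let $f_i$ be the third neighbor of $t_i$, $i=1,2,4,5$; no $f_i$ is on the hexagon. (H2) with hubs $s_1,s_4$ and exceptional $t_2$ uses $\{s_1,s_4,m,t_5,f_2\}$. Here $f_2\not\sim t_5$ (triangle) and $f_2\neq t_1$; so $f_2$ can be adjacent only to $m$ (then $f_2=\mu$) or to $s_4$ (then $f_2=t_4$). Hence $f_2\in\{\mu,t_4\}$. Similarly, exceptional $t_5$ gives $f_5\in\{\mu,t_1\}$, and hubs $s_2,s_5$ give $f_1\in\{\mu,t_5\}$ and $f_4\in\{\mu,t_2\}$.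

Clearly $f_2=t_4$ if and only if $f_4=t_2$, and $f_1=t_5$ if and only if $f_5=t_1$. Not both $t_2\sim t_4$ and $t_1\sim t_5$ hold, because of the 4-cycle $t_1t_4t_2t_5$. And not all $f_i$ equal $\mu$, since $\mu$, being adjacent to $m$ too, would have degree $5$. By the symmetry $i\mapsto3-i$ we may assume $t_2\sim t_4$ and $f_1=f_5=\mu$. Then the twelve vertices $s_i,m,t_1,t_2,t_4,t_5,\mu$ are closed under taking neighbors, so they are all of $G$. But
$$\{s_0,t_2\}\mapsto0,\ \{m,t_4\}\mapsto1,\ \{s_1,s_4\}\mapsto2,\ \{s_2,\mu\}\mapsto3,\ \{s_5,t_1\}\mapsto4,\ \{s_3,t_5\}\mapsto5$$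
is a coloring: each pair is nonadjacent with disjoint neighborhoods, as one reads off from $N(m)=\{s_0,s_3,\mu\}$, $N(\mu)=\{m,t_1,t_5\}$, $N(t_1)=\{s_1,t_4,\mu\}$, $N(t_2)=\{s_2,t_5,t_4\}$, $N(t_4)=\{s_4,t_1,t_2\}$, $N(t_5)=\{s_5,t_2,\mu\}$ and $N(s_i)=\{s_{i-1},s_{i+1},t_i\}$. (For the color $0$ nonadjacency is enough.) A contradiction. $\square$

## 11. Around a single pentagon

Now $G$ is cubic and bridgeless, has girth $5$ and no twin pentagons. Let $C=c_1\dots c_5$ be a 5-cycle, indices modulo $5$. It is induced. Let $d_i$ be the outer neighbor of $c_i$, $D=\{d_1,\dots,d_5\}$, $Q_i=N(d_i)\setminus\{c_i\}$ and $Q=\bigcup Q_i$. The $d_i$ are distinct, as the girth is $5$. They are pairwise nonadjacent: $d_i\sim d_{i+1}$ gives a 4-cycle, and $d_i\sim d_{i+2}$ gives a pentagon $d_ic_ic_{i+1}c_{i+2}d_{i+2}$ that is a twin of $C$. So $Q\cap(C\cup D)=\emptyset$, and only vertices of $C\cup D$ have neighbors in $C$.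

**Lemma 11.1.** For each $i$ there is an edge between $Q_i$ and $Q_{i+1}$.

*Proof.* Suppose there is none, say for $i=4$. Then $Q_4\cup Q_5$ is independent, since an edge inside $Q_i$ would give a triangle.

**Step 1.** *This step replaces $C$ by a single vertex, which forces $d_1,d_3$ to have different nonzero colors.* Let $\hat G$ be obtained from $G-C$ by adding a vertex $\hat p$ adjacent to $d_1$ and $d_3$; it is subcubic. In $\hat G$ commit $\hat p$ and $Q_4\cup Q_5$; this is an independent set. Then peel $d_4$ and $d_5$: each has only two neighbors in $\hat G$, both committed, so $n\le4$. The result is a stage with $I_0=\{\hat p\}\cup Q_4\cup Q_5$ and $L_0=\{d_4,d_5\}$: $\hat p$ has degree $2$, and the other vertices have neighbors in $I_0\cup L_0$. Every component of $\hat G$ meets $I_0\cup L_0$: a component of $G-C$ contains some $d_i$, as $G$ is connected; if it contained none of $d_1,d_3,d_4,d_5$, then $c_2d_2$ would be a bridge. So we may apply Lemma 5.1 to $\hat G$.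

**Step 2.** *This step treats the case that $\hat G$ has a coloring that is $0$ on $\hat p$ and $Q_4\cup Q_5$ and nonzero on $d_4,d_5$; we extend it over $C$.* Let $\delta_i$ be the color of $d_i$. Because of $\hat p$, $\delta_1,\delta_3\ne0$ and $\delta_1\neq\delta_3$. If $d_2$ is nonzero and has no neighbor of color $0$ in $G-C$, recolor it $0$. Two vertices outside $C$ have no common neighbor in $C$, so we have a coloring of $G-C$ that is correct for distances in $G$.

Put $c_1=c_3=0$; this is allowed, since $\delta_1,\delta_3\ne0$. Outside $C$, the vertex $c_2$ sees $\delta_1$ and $\delta_3$, and through $d_2$ either the two neighbors of $d_2=0$, or $\delta_2\ne0$ and at most one more nonzero color. These are at most four colors, so $c_2$ can be colored from $[5]$. Then $c_4$ has to avoid $c_2,\delta_3,\delta_4,\delta_5$, and $c_5$ has to avoid $c_2,\delta_1,\delta_4,\delta_5$, where we use that all of $Q_4\cup Q_5$ is $0$; and $c_4\ne c_5$. Both lists are nonempty. If the choice is impossible, both lists are the same singleton, so $\{c_2,\delta_3,\delta_4,\delta_5\}=\{c_2,\delta_1,\delta_4,\delta_5\}$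 has four elements, and $\delta_1=\delta_3$, a contradiction. So $G$ has a coloring, a contradiction.

**Step 3.** *This step treats the case that $\hat G$ contains a piece as in Lemma 5.1.* The vertex $\hat p$ has degree $2$, so it can only be a $p$-vertex of the piece. If it is not in the piece, the piece lies in $G-C$ and is a piece of $G$, against Lemma 6.1. So $\hat p$ is a $p$-vertex, and its neighbors $d_1,d_3$ are non-$p$ vertices of the piece.

The type is not (a): if, say, $\hat p=p_1$, then $p_2z_2z_1z_6z_5$ and $p_2z_2z_3z_4z_5$ are twin pentagons of $G$. It is not (c): $azbcz'$ and $azbya_2$ are twin pentagons of $G$ sharing $azb$. So it is (b), and up to symmetry $\hat p=p_1$, $e_{12}=d_1$, $e_{34}=d_3$. Exchanging the names $3$ and $4$ of the $o$'s interchanges $p_2$ and $p_3$ and fixes $p_1,e_{12},e_{34}$; so we may assume $p_2\neq d_2$. By Lemma 5.1, $p_2\notin L_0=\{d_4,d_5\}$, and $p_2\neq d_1,d_3$. So $p_2\notin D$, and its third neighbor $w_2$ in $G$ is not in $C$. In $G$ we have $N(d_1)=\{o_1,o_2,c_1\}$, $N(d_3)=\{o_3,o_4,c_3\}$, and the other $e$'s and the $o$'s have their neighborhoods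 in the piece. Hence $w_2$ is none of the $o$'s and $e$'s, and $w_2\neq p_3$.

Apply (H2) to the hexagon $(o_1,e_{13},o_3,d_3,o_4,e_{14})$ of $G$, with outer neighbors $(d_1,p_2,e_{23},c_3,e_{24},p_3)$, hubs $o_3,e_{14}$ and exceptional vertex $p_2$, where $N(p_2)\setminus\{e_{13}\}=\{e_{24},w_2\}$. The set is $\{o_3,e_{14},d_1,c_3,e_{24},w_2\}$. It is independent, since
$$N(c_3)=\{c_2,c_4,d_3\},\ N(o_3)=\{e_{13},e_{23},d_3\},\ N(d_1)=\{o_1,o_2,c_1\},\ N(e_{24})=\{o_2,o_4,p_2\},\ N(e_{14})=\{o_1,o_4,p_3\}$$
contain none of its elements. A start, a contradiction. $\square$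

**Lemma 11.2.** There is no vertex $\beta$ adjacent to $d_{i-1}$, $d_{i+1}$ and to a vertex $e\in Q_i$.

*Proof.* Suppose there is, with $i=2$. Write
$$N(\beta)=\{d_1,d_3,e\},\ N(e)=\{d_2,\beta,h\},\ N(d_1)=\{c_1,\beta,f_1\},\ N(d_3)=\{c_3,\beta,f_3\},\ N(d_2)=\{c_2,e,f_2\}.$$
The vertices $f_1,f_2,f_3,e,\beta$ are in $Q$, so not in $C\cup D$, and $h\notin C$. We have $f_1\ne f_3$ (4-cycle with $d_1,\beta,d_3$); $e\not\sim d_1,d_3$ and $e\not\sim f_2$ (triangles); $e\not\sim f_1,f_3$ (4-cycles $d_1f_1e\beta$, $d_3f_3e\beta$); and $\beta\not\sim d_2$.

**Step 1.** *This step shows $N(f_2)=\{d_2,f_1,f_3\}$.* Consider the hexagon $(c_2,c_1,d_1,\beta,e,d_2)$ with outer neighbors $(c_3,c_5,f_1,d_3,h,f_2)$. (H2) with hubs $c_1,e$ and exceptional vertex $c_3$, where $N(c_3)\setminus\{c_2\}=\{c_4,d_3\}$, uses $\{c_1,e,f_1,d_3,f_2,c_4\}$. Here $c_1,c_4$ and $e$ have no neighbor in the set, and $f_1\not\sim d_3$ since $f_1\neq f_3,\beta$. As there is no start, $f_1\sim f_2$ or $f_2\sim d_3$. By reflection (exchanging the indices $1$ and $3$, and $4$ and $5$), $f_3\sim f_2$ or $f_2\sim d_1$.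

If $f_2\sim d_3$, then $f_2=f_3$, since $\beta\not\sim d_2$ excludes $f_2=\beta$. So $f_3\not\sim f_2$, hence $f_2\sim d_1$, and $d_1f_2d_3\beta$ is a 4-cycle, a contradiction. Similarly $f_2\not\sim d_1$. So $f_2\sim f_1,f_3$.

**Step 2.** *This step shows $h=d_5$ and $h=d_4$.* We have $f_1\not\sim h$: otherwise $d_1f_1he\beta$ and $d_2f_2f_1he$ are twin pentagons sharing $f_1he$. Similarly $f_3\not\sim h$. Also $f_1\not\sim f_3$ (triangle with $f_2$). (H2) on the same hexagon with hubs $c_2,\beta$ and exceptional vertex $f_2$, where $N(f_2)\setminus\{d_2\}=\{f_1,f_3\}$, uses $\{c_2,\beta,c_5,f_1,h,f_3\}$. Since $N(c_2)=\{c_1,c_3,d_2\}$, $N(\beta)=\{d_1,d_3,e\}$, $N(c_5)=\{c_4,c_1,d_5\}$ and $h\notin\{d_1,d_2,d_3\}$, it is independent unless $h=d_5$. So $h=d_5$. By reflection, with the hexagon $(c_2,c_3,d_3,\beta,e,d_2)$ and the set $\{c_2,\beta,c_4,f_3,h,f_1\}$, also $h=d_4$. This is a contradiction. $\square$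

**Step A.** *This step shows where the edges of Lemma 11.1 lie.* Fix $i$, and take an edge $xy$ with $x\in Q_i$, $y\in Q_{i+1}$. Let $N(x)=\{d_i,y,x'\}$ and $N(y)=\{d_{i+1},x,y'\}$. Apply (H1) to the hexagon $(c_i,c_{i+1},d_{i+1},y,x,d_i)$ with hubs $d_{i+1},d_i$. The outer neighbors of $c_i,c_{i+1},y,x$ are $c_{i-1},c_{i+2},y',x'$. Here $c_{i-1}\not\sim c_{i+2}$, $x'\not\sim y'$ (4-cycle), and $x',y'\notin C$, so neither of them equals $c_{i-1}$ or $c_{i+2}$. As there is no start, one of $x',y'$ is adjacent to $c_{i-1}$ or $c_{i+2}$, that is, lies in $\{d_{i-1},d_{i+2}\}$. Now $x'=d_{i+2}$ contradicts Lemma 11.2, with $\beta=x$ and $e=y\in Q_{i+1}$; and $y'=d_{i-1}$ contradicts it with $\beta=y$ and $e=x\in Q_i$. So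
$$x'=d_{i-1}\quad\text{or}\quad y'=d_{i+2}. \tag{11.1}$$

**Step B.** *This step restates (11.1) in a form that can be counted.* Call a vertex $\kappa$ adjacent to $d_a$ and $d_{a+1}$ the *cap at $a$*; it is unique, since there are no 4-cycles. Let $\tau(\kappa)$ be its third neighbor. Say that the cap at $a$ *serves* $a+1$ if $\tau(\kappa)\in Q_{a+2}$, and *serves* $a-1$ if $\tau(\kappa)\in Q_{a-1}$. In the first case of (11.1), $x$ is the cap at $i-1$ and $\tau(x)=y\in Q_{i+1}$, so it serves $i$. In the second, $y$ is the cap at $i+1$ and $\tau(y)=x\in Q_i$, so it serves $i$. Hence every $i\in\mathbb Z_5$ is served by the cap at $i-1$ or by the cap at $i+1$.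

**Step C.** *This step counts the edges between $Q$ and $D$ and reaches a contradiction by parity.* Let $K$ be the set of caps that serve something. For $\kappa\in K$, $\tau(\kappa)\in Q$ is not in $D$, so $\kappa$ has exactly two neighbors in $D$, and their indices are consecutive. In particular $\kappa$ is the cap at only one $a$, so it serves at most two indices. Let $s$ be the number of $\kappa\in K$ serving two. Then $|K|+s\ge5$.

If the cap $\kappa$ at $a$ serves two indices, $\tau(\kappa)$ is adjacent to $\kappa$, $d_{a+2}$ and $d_{a-1}$, so it has exactly two neighbors in $D$. Their indices are not consecutive modulo $5$; so $\tau(\kappa)\notin K$. Moreover $\kappa$ is the only neighbor of $\tau(\kappa)$ outside $D$, so these vertices $\tau(\kappa)$ are distinct for distinct $\kappa$.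

There are exactly $10$ edges between $Q$ and $D$, two at each $d_i$. Each vertex of $K$ and each of the $s$ vertices $\tau(\kappa)$ just described is incident with exactly two of them. So $2|K|+2s\le10$. Together with $|K|+s\ge5$ this gives $|K|+s=5$, and all $10$ edges are used. As every vertex of $Q$ has a neighbor in $D$, $Q$ consists of exactly these five vertices. Each has exactly one neighbor outside $D$, and it lies in $Q$: for $\kappa\in K$ it is $\tau(\kappa)\in Q$, and for a vertex $\tau(\kappa)$ with $\kappa$ serving two it is $\kappa\in Q$. So $G[Q]$ is 1-regular on five vertices, which is impossible.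

Hence $G$ does not exist, and Theorem 2.2 is proved. $\blacksquare$

## 12. Infinite subcubic graphs

**Theorem 12.1.** An infinite subcubic graph $G$ is packing $(1,2^5)$-colorable if and only if no component of it is the Petersen graph.

*Proof.* Necessity was shown in Section 2. Conversely, let no component be the Petersen graph.

**Step 1.** *This step colors finite sets correctly for distances in $G$.* Let $S\subseteq V(G)$ be finite and let $B$ be the set of vertices at distance at most $2$ from $S$; it is finite, since $G$ is subcubic. A Petersen component of $G[B]$ would be a component of $G$, because its vertices already have degree $3$. So $G[B]$ has a coloring by Theorem 2.2. A path of length at most $2$ in $G$ between vertices of $S$ lies in $G[B]$. So the restriction to $S$ respects adjacency and all distances at most $2$ of $G$ between vertices of $S$.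

**Step 2.** *This step passes to all of $G$.* For a pair $u,v$ of vertices, the maps in the product space $(\{0\}\cup[5])^{V(G)}$ that satisfy the requirement on $u,v$ form a closed set. By Step 1 any finitely many of these sets have a common point. The product of finite discrete spaces is compact, so all of them have a common point, which is a coloring of $G$. $\square$

## 13. Four 2-packings are not enough

**Proposition 13.1.** There are infinitely many connected cubic graphs that are not packing $(1,2^4)$-colorable.

*Proof.* Let $A$ be the Petersen graph minus an edge $pp'$. Write $N_A(p)=\{x,y\}$ and $N_A(p')=\{x',y'\}$. In the Petersen graph adjacent vertices have no common neighbor and nonadjacent ones have exactly one. So the other four vertices are $q_{uv}$ with $u\in\{x,y\}$, $v\in\{x',y'\}$ and $q_{uv}\sim u,v$; and since there are no triangles, $q_{xx'}\sim q_{yy'}$ and $q_{xy'}\sim q_{yx'}$.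

**Step 1.** *This step determines the 2-packings of $A$.* In the Petersen graph all distances are at most $2$. Removing $pp'$ affects only the pair $pp'$ and the pairs whose unique path of length $2$ uses this edge. So the pairs at distance at least $3$ in $A$ are exactly
$$pp',\quad px',\quad py',\quad p'x,\quad p'y .$$
They contain no triangle, so $2$-packings of $A$ have at most two vertices. Two disjoint pairs among them are one of $px',py'$ and one of $p'x,p'y$; no three are pairwise disjoint.

**Step 2.** *This step shows that $A$ is not packing $(1,2^4)$-colorable.* Suppose $A$ is partitioned into an independent set $I$ and four $2$-packings. At most two of the $2$-packings have two vertices, so $|V(A)\setminus I|\le6$ and $|I|\ge4$. If $|I|\ge5$, then $p,p'\in I$, because the Petersen graph has independence number $4$. Hence $x,y,x',y'\notin I$, and $I$ contains at least three of the $q$'s; but the $q$'s induce two disjoint edges, so at most two of them are independent. So $|I|=4$, and two disjoint pairs from Step 1 are used, by symmetry $px'$ and $p'x$. Then $I\subseteq\{y,y'\}\cup\{q_{uv}\}$.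 As at most two $q$'s are in $I$, $I$ contains $y,y'$ and two $q$'s. But $y\sim q_{yx'},q_{yy'}$ and $y'\sim q_{xy'},q_{yy'}$, so only $q_{xx'}$ is adjacent to neither $y$ nor $y'$, a contradiction.

**Step 3.** *This step builds the cubic graphs.* Distances in a subgraph are at least those in the whole graph, so restricting a packing coloring to a subgraph gives a packing coloring. Hence no graph containing $A$ is packing $(1,2^4)$-colorable. For $k\ge2$ take $k$ disjoint copies of $A$ and join $p'$ of each copy to $p$ of the next one, cyclically. In $A$ only $p$ and $p'$ have degree $2$, so the result is a connected cubic graph on $10k$ vertices. $\square$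

So the number $5$ in Theorem 2.2 is best possible.
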